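# Smooth plane-filling curves of degree $q+3$: the line from a point to its Frobenius image

## 1. The form $AU+BV+CW$

Let $q$ be a power of a prime $p$. Write $\sigma$ for the $q$-Frobenius on points, so that for a coordinate vector $P=(x,y,z)$ over $\overline{\mathbb F_q}$ we have $\sigma P=(x^q,y^q,z^q)$. "Rational" means defined over $\mathbb F_q$. A point is rational exactly when $\sigma P=P$ in $\mathbb P^2$. If $P$ is not rational, there is exactly one line through $P$ and $\sigma P$.

Put
$$U=y^qz-yz^q,\qquad V=z^qx-zx^q,\qquad W=x^qy-xy^q .$$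
These are the coordinates of a cross product: $P\times\sigma P=-(U,V,W)$. Now take three quadratic forms $A,B,C\in\mathbb F_q[x,y,z]$, put $\Phi=(A,B,C)$, and set
$$F=AU+BV+CW=-\Phi\cdot(P\times\sigma P)=-\det(\Phi(P),P,\sigma P).\tag{1}$$
So $F(P)=0$ says that the vector $\Phi(P)$ is linearly dependent on $P$ and $\sigma P$. For a non-rational $P$ this means that $\Phi(P)$ is zero or lies on the line joining $P$ to its Frobenius image. For a rational $P$ it is automatic, because $P\times\sigma P=0$. Hence $F$ is a form of degree $2+(q+1)=q+3$ that vanishes at every rational point, whatever $A,B,C$ are.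

This construction produces candidates for the following problem, which is posed in Shamil Asgarli and Dragos Ghioca, "Plane-filling curves of small degree over finite fields", arXiv:2307.03072 (2023).

**Definition.** A plane curve $C\subset\mathbb P^2$ over $\mathbb F_q$ is *plane-filling* if $C(\mathbb F_q)=\mathbb P^2(\mathbb F_q)$, that is, if $\#C(\mathbb F_q)=q^2+q+1$. A curve is *smooth* if it is nonsingular at every point over $\overline{\mathbb F_q}$.

For example, $U=z\prod_{s\in\mathbb F_q}(y-sz)$, so $U=0$ is the union of the $q+1$ rational lines through $(1:0:0)$. It is plane-filling of degree $q+1$, and it is singular at $(1:0:0)$. It is known (Homma and Kim, building on work of Tallini) that the minimum degree of a *smooth* plane-filling curve over $\mathbb F_q$ is $q+2$. We ask whether a smooth plane-filling curve of degree $q+3$ exists for each $q$. It does.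

**Theorem.** For every prime power $q$ there is a smooth plane-filling curve of degree $q+3$ over $\mathbb F_q$. More precisely:

* **(a)** Let $q$ be even and $k\in\mathbb F_q$. The curve $C_k:\ y^2U+(z^2+kx^2)V+(x^2+xy)W=0$ is smooth if and only if $k\notin\{\,y^3+(1+y)^2y^{-4}: y\in\mathbb F_q^*\}$. Such $k$ exist, since this set has at most $q-1$ elements.
* **(b)** Let $q\ge5$ be odd. Among the $q^6$ quadratic forms $A\in\mathbb F_q[x,y,z]$, at least $\frac{q^2}{6}(2q^4-7q^3-10q^2-11q+8)>0$ make $AU+x^2V+y^2W=0$ a smooth curve.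
* **(c)** Let $q=3$. At least $111$ of the $729$ quadratic forms $A$ make $AU+(x^2+yz+z^2)V+y^2W=0$ smooth.
* **(d)** As $q\to\infty$ through odd prime powers, the proportion of $A$ in (b) giving a smooth curve has $\liminf\ge 11/30$ and $\limsup\le 3/8$.

Parts (a)–(c) cover all prime powers. Two textbook tools are used. The first is **Bézout's theorem**: two plane curves of degrees $m,n$ without common component meet in at most $mn$ points. The second is **Bonferroni's inequalities**. Let $X_1,\dots,X_N$ be subsets of a finite set $\Omega$ and $S_j=\sum_{|J|=j}\big|\bigcap_{i\in J}X_i\big|$ (with $S_0=|\Omega|$). The number of elements in none of the $X_i$ is at least $\sum_{j\le m}(-1)^jS_j$ if $m$ is odd, and at most this sum if $m$ is even. The reason is that an element in exactly $i\ge1$ of the sets contributes $\sum_{j\le m}(-1)^j\binom ij=(-1)^m\binom{i-1}m$ to the sum, and an element in none contributes $1$.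

## 2. Gradients at rational points and restriction to rational lines

The plane splits into rational points, non-rational points on rational lines, and points on no rational line. The shape (1) of $F$ controls the first two types.

**Lemma 1.** At a rational point $P=(\alpha,\beta,\gamma)$, with coordinates in $\mathbb F_q$,
$$\nabla F(P)=(B\gamma-C\beta,\;C\alpha-A\gamma,\;A\beta-B\alpha)(P)=\Phi(P)\times P.\tag{2}$$
So $P$ is singular on $F=0$ if and only if $\Phi(P)$ is proportional to $P$ (the case $\Phi(P)=0$ included).

*Proof.* Since $q=0$ in $\mathbb F_q$, a $q$-th power has zero derivative. Hence $\nabla U=(0,-z^q,y^q)$, $\nabla V=(z^q,0,-x^q)$, $\nabla W=(-y^q,x^q,0)$. In $\nabla F=A\nabla U+B\nabla V+C\nabla W+U\nabla A+V\nabla B+W\nabla C$ the last three terms vanish at $P$, because $U,V,W$ do. At $P$ we have $x^q=\alpha$, $y^q=\beta$, $z^q=\gamma$, and adding the first three terms gives (2). $\square$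

**Definition.** A rational line $\ell:\ n\cdot P=0$ is *invariant* for $\Phi$ if the quadratic form $n\cdot\Phi$ is identically $0$ on $\ell$, that is, if $\Phi$ maps $\ell$ into $\ell\cup\{0\}$.

For example, if $\Phi=(x^2,y^2,z^2)$, then the line $x=y$ is invariant: $n=(1,-1,0)$ and $n\cdot\Phi=x^2-y^2$ vanishes on it.

**Lemma 2.** If the rational line $\ell$ is not invariant, then $F=0$ is nonsingular at every non-rational point of $\ell$.

*Proof.* Write $P=sQ_1+tQ_2\in\ell$ with $Q_1,Q_2$ rational. Then $\sigma P=s^qQ_1+t^qQ_2$, so $P\times\sigma P=(st^q-s^qt)\,Q_1\times Q_2$, and $Q_1\times Q_2$ is a nonzero multiple of $n$. By (1), up to a nonzero constant,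
$$F|_\ell=(st^q-s^qt)\cdot(n\cdot\Phi)|_\ell .\tag{3}$$
Suppose $F$ is singular at a non-rational $P\in\ell$. Then $F|_\ell$ vanishes to order at least $2$ at $P$. The factor $st^q-s^qt$ vanishes only where $(s:t)$ is rational, so it is nonzero at $P$. Hence the binary quadratic form $(n\cdot\Phi)|_\ell$ vanishes doubly at $P$. Its coefficients are in $\mathbb F_q$, so it also vanishes at $\sigma P\ne P$. A binary quadratic form with that many zeros is $0$, so $\ell$ is invariant, a contradiction. $\square$

If $\ell$ *is* invariant, (3) gives $F|_\ell=0$. Then $\ell$ is a component of $F=0$, and the curve is singular where $\ell$ meets the remaining component of degree $q+2$. So invariant lines must be avoided in any case.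

Here are three trials by hand. The choice $\Phi=(x^2,y^2,z^2)$ fails because of the invariant line $x=y$. The cyclic choice $\Phi=(y^2,z^2,x^2)$ fails for every $q$, because $\Phi(1,1,1)=(1,1,1)$ and Lemma 1 makes $(1:1:1)$ singular. Now change the last entry to $x^2+xy$ and take $q=2$. Then
$$F=y^2(y^2z+yz^2)+z^2(z^2x+zx^2)+(x^2+xy)(x^2y+xy^2)=x^4y+y^4z+z^4x+x^2y^3+y^3z^2+z^3x^2$$
(the two terms $x^3y^2$ cancel). The partial derivatives are
$$F_x=z^4,\qquad F_y=x^4+x^2y^2+y^2z^2,\qquad F_z=y^4+x^2z^2 .$$
At a singular point $z=0$, then $y=0$, then $x=0$, so there is no singular point. This plane-filling quintic over $\mathbb F_2$ is smooth. It is the curve $C_0$ of part (a).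

## 3. Even $q$: squares have zero derivative

**Aim.** We prove part (a): first that all singular points of $C_k$ are rational, then when a rational point is singular.

Let $q$ be even, so signs are irrelevant. Put $A=y^2$, $B=z^2+kx^2$, $C=c_0+xy$ with $c_0=x^2$. Every element of $\mathbb F_q$ is a square, so $A,B,c_0$ are squares of linear forms over $\mathbb F_q$, and all their derivatives are zero. Write $X=x^q$, $Y=y^q$, $Z=z^q$. Collecting terms,
$$F=X(Cy+Bz)+Y(Az+Cx)+Z(Bx+Ay).$$
Only the term $xy$ of $C$ has nonzero derivatives: $C_x=y$, $C_y=x$, $C_z=0$. For instance, $F_x=X\,y\cdot y+Y(C+xy)+ZB$ and $C+xy=c_0$. Altogether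
$$F_x=y^2X+c_0Y+BZ,\qquad F_y=c_0X+x^2Y+AZ,\qquad F_z=BX+AY .\tag{4}$$

**Step 1: every singular point is rational.** Let $P$ be singular over $\overline{\mathbb F_q}$. From $F_z=0$ we get $BX=AY$. To eliminate $Z$, combine the other two equations:
$$0=AF_x+BF_y=Ay^2X+Bx^2Y+c_0(AY+BX)=Ay^2X+Bx^2Y .$$

If $A=B=0$ at $P$, then $y=0$ and $z^2=kx^2$. Here $x\neq0$, since otherwise all coordinates vanish. So $P=(1:0:\sqrt k)$, which is rational because $k$ has its square root in $\mathbb F_q$.

Otherwise $BX=AY$ gives $(X,Y)=\mu(A,B)$ for some $\mu$, and the displayed equation becomes $\mu(A^2y^2+B^2x^2)=\mu(Ay+Bx)^2=0$. If $\mu=0$, then $x=y=0$ and $P=(0:0:1)$ is rational. If $\mu\ne0$, then $(X,Y)\ne(0,0)$, so $(x,y)\neq(0,0)$, and $Ay=Bx$. Therefore $(x:y)=(A:B)=(X:Y)=(x^q:y^q)$, so $(x:y)$ is a rational point of $\mathbb P^1$. Moreover $Ay=Bx$ reads $y^3=x(z^2+kx^2)$. Hence $x\ne0$, since $x=0$ would give $y=0$. Scale to $x=1$. Then $y\in\mathbb F_q$ and $z^2=y^3+k\in\mathbb F_q$, so $z\in\mathbb F_q$.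

**Step 2: singular rational points.** By Lemma 1, a rational $P$ is singular iff $\Phi(P)=(y^2,\,z^2+kx^2,\,x^2+xy)$ is proportional to $P$. If $x=0$, the first coordinate forces $y^2=0$, so $P=(0:0:1)$. There $\Phi=(0,1,0)$ is not proportional to $P$. If $x=1$, the factor of proportionality must be $y^2$, and the conditions are
$$z^2+k=y^3,\qquad 1+y=y^2z .$$
The second excludes $y=0$, and then $z=(1+y)/y^2$ and $k=y^3+(1+y)^2/y^4$. Conversely, if $k$ has this form for some $y\in\mathbb F_q^*$, then $(1:y:(1+y)/y^2)$ is a singular rational point. This proves (a). $\square$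

For $q=2$ the excluded set is $\{1\}$. For $q=4$ with $\omega^2=\omega+1$, the value $y=1$ gives $k=1$. The value $y=\omega$ gives $1+\omega^4/\omega^4=0$, and $y=\omega^2$ gives $1+\omega^2/\omega^8=0$. So the excluded set is $\{0,1\}$, and $k=\omega$, $k=\omega^2$ give smooth septics.

For odd $q$ this computation breaks at (4): $A_y=2y$ is no longer zero, so the derivatives of $A$, $B$ and $c_0$ enter all three equations. A different method is needed.

## 4. Odd $q$: a family with free $A$, and the union bound

A natural method is to choose $\Phi$ at random and bound the number of bad choices. It meets two obstacles. First, for a fixed rational $P$ the vector $\Phi(P)$ is uniform in $\mathbb F_q^3$, so it is proportional to $P$ with probability $q/q^3=q^{-2}$. There are $q^2+q+1$ rational points, and $(q^2+q+1)q^{-2}>1$. The union bound therefore says nothing. Second, there are infinitely many non-rational points to control.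

We fix $B$ and $C$ and let only $A$ vary. Let $b\in\mathbb F_q[y]$ have degree at most $2$:
$$b=0\ \text{ if }q\ge5,\qquad b=y+1\ \text{ if }q=3 .$$
Put $r(y)=b(y)-y^3$. Let $B$ be the homogenization of $x^2+b(y)$, so $B=x^2$, respectively $B=x^2+yz+z^2$. Let $C=y^2$, and let $A$ be any of the $q^6$ quadratic forms. On the chart $z=1$, $A$ is an arbitrary polynomial of degree at most $2$. On this chart put
$$u=y^q-y,\qquad w=x^q-x,\qquad E=B-yC=x^2+r(y).$$
Then $U=u$, $V=x-x^q=-w$ and $W=(w+x)y-x(u+y)=wy-xu$, so
$$F=u(A-xy^2)-wE.\tag{5}$$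
Let $N$ be the number of rational affine points with $E=0$. If $b=0$, the curve $E=0$ is $x^2=y^3$, its rational affine points are $(t^3,t^2)$ with $t\in\mathbb F_q$, and $N=q$. If $q=3$ and $b=y+1$, then $y^3=y$ for $y\in\mathbb F_3$, so $E=x^2+1$ at rational points. Since $-1$ is not a square in $\mathbb F_3$, we get $N=0$.

Section 5 treats the rational points. There the union bound, with $N=q$ conditions of probability $1/q$ each, gives $q^6-q\cdot q^5=0$ good forms, so it fails by exactly nothing to spare. Bonferroni to order $3$ repairs this. Section 6 bounds the $A$ with an invariant line. Sections 7 to 9 treat the second obstacle: a singular point off all rational lines determines $A$, and lies on two explicit curves that do not depend on $A$.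

## 5. Rational points via Bonferroni to order three

**Step 1: which rational points can be singular.** We evaluate (2). At $(1:0:0)$ we have $B=1$ and $C=0$, and the gradient is $(0,C,-B)=(0,0,-1)\ne0$. At $(\alpha:\beta:0)$ with $\beta\ne0$ its first coordinate is $-C\beta=-\beta^3\ne0$. At a rational affine point it is $(B-Cy,\;Cx-A,\;Ay-Bx)$. This vanishes iff $B=Cy$ and $A=Cx$ (the third coordinate then vanishes too), that is, iff $E=0$ and $A=xy^2$. Accordingly let $\mathcal G$ be the set of $A$ with
$$A(P)\ne x(P)y(P)^2\quad\text{for all rational affine }P\text{ with }E(P)=0 .$$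
All rational points are nonsingular if and only if $A\in\mathcal G$.

**Step 2: counting $\mathcal G$.** Any $j\le3$ distinct rational affine points impose independent conditions on polynomials of degree at most $2$. Indeed, for each of the points choose, for each of the other $j-1\le2$ points, a linear polynomial over $\mathbb F_q$ vanishing there but not at the chosen one. Their product has degree at most $2$, vanishes at the others, and does not vanish at the chosen point. So the evaluation map onto $\mathbb F_q^j$ is surjective, and exactly $q^{6-j}$ forms $A$ satisfy $A=xy^2$ at $j$ given points. Bonferroni with $m=3$ gives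
$$|\mathcal G|\ge q^6-Nq^5+\tbinom N2q^4-\tbinom N3q^3 .$$
For $N=q$ the first two terms cancel, and the rest is
$$\tfrac{q^5(q-1)}2-\tfrac{q^4(q-1)(q-2)}6=\tfrac{q^4(q-1)(3q-q+2)}6=\tfrac13q^4(q^2-1).$$
For $N=0$, $|\mathcal G|=q^6$.

## 6. Invariant lines avoid the cubic $E=0$

**Step 1: shape of an invariant line.** The line $z=0$ is not invariant, since $n\cdot\Phi=C=y^2$ is not identically $0$ there. The line $y=sz$ is not invariant: $n\cdot\Phi=B-sC$ restricts on $z=1$ to $x^2+b(s)-s^3=x^2+r(s)\not\equiv0$. The remaining rational lines are $\ell:x=ly+mz$ with $l,m\in\mathbb F_q$. Here $n=(1,-l,-m)$, and $\ell$ is invariant iff $A=lB+mC$ on $\ell$. Restriction from ternary to binary quadratic forms is a surjection from dimension $6$ to dimension $3$. So for a given $\ell$ exactly $q^3$ forms $A$ make it invariant.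

**Step 2: for $A\in\mathcal G$, few lines can be invariant.** Let $A\in\mathcal G$, let $\ell$ be invariant, and suppose $P\in\ell$ is a rational affine point with $E(P)=0$. Then $B=yC$ at $P$, so $A(P)=lyC+mC=C(ly+m)=xy^2$, which contradicts $A\in\mathcal G$. So $\ell$ contains no rational affine point of $E=0$.

**Step 3: counting such lines.** Let $L_i$ be the number of lines $x=ly+m$ with exactly $i$ rational affine points of $E=0$. Substituting $x=ly+m$ in $E$ gives a polynomial in $y$ with leading term $-y^3$, so $i\le3$. There are $q^2$ such lines. Each point lies on $q$ of them. Two points lie on exactly one of them if their $y$-coordinates differ, and on none if these agree. So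
$$\sum L_i=q^2,\qquad\sum iL_i=Nq,\qquad\sum\tbinom i2L_i=S_2,$$
where $S_2$ is the number of pairs of rational affine points of $E=0$ with distinct $y$. Since $1-i+\binom i2-\binom i3$ is $0$ for $i=1,2,3$ and $1$ for $i=0$,
$$L_0=q^2-Nq+S_2-\sum\tbinom i3L_i\le q^2-Nq+S_2 .$$
For $b=0$, the pairs with equal $y$ come from $\{t,-t\}$ with $t\ne0$, so $S_2=\binom q2-\frac{q-1}2=\frac{(q-1)^2}2$ and $L_0\le\frac{(q-1)^2}2$. For $q=3$ and $b=y+1$ we have $N=0$ and $L_0=9$.

Let $\mathcal I$ be the set of $A\in\mathcal G$ having an invariant rational line. With $q^3$ forms per line,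
$$|\mathcal I|\le\tfrac12q^3(q-1)^2\quad(q\ge5),\qquad|\mathcal I|\le9\cdot27=243\quad(q=3).$$

## 7. The 1-jet of $A$ at a singular point off all rational lines

**Definition.** A point $P$ is *bad* for $A$ if $P$ lies on no rational line and $F$ is singular at $P$. Let $\mathcal B$ be the set of $A$ having a bad point.

If $A\in\mathcal G\setminus(\mathcal I\cup\mathcal B)$, the curve is smooth. Rational points are nonsingular by Section 5, non-rational points on rational lines by Lemma 2, and the remaining points because $A\notin\mathcal B$. So we must bound $|\mathcal B|$.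

**Notation.** Let $P$ lie on no rational line. It is not on $z=0$, so $P=(x,y)$ on the chart $z=1$. Put $P_i=\sigma^iP=(x_i,y_i)$ with $x_i=x^{q^i}$, $y_i=y^{q^i}$, and
$$u_i=y_{i+1}-y_i=u^{q^i},\quad w_i=x_{i+1}-x_i=w^{q^i},\quad\rho_i=\frac{w_i}{u_i},\quad E_i=E(P_i)=E^{q^i},\quad e_i=\frac{E_i}{u_i},$$
$r_i=r(y_i)$, $r_i'=r'(y_i)$. The index $0$ may be omitted on $u,w,\rho$. All $u_i\neq0$, because $y\in\mathbb F_q$ would put $P$ on a rational line.

The points $P_0,P_1,P_2$ are not collinear. Indeed $P_0\ne P_1$, hence $P_1\neq P_2$. If $P_2$ were on the line $P_0P_1$, this line would equal $P_1P_2$, its image under $\sigma$. It would then be $\sigma$-stable, hence rational. (This is the statement that the Moore determinant of $1,x,y$ is nonzero.) Since $\rho$ and $\rho_1$ are the slopes of $P_0P_1$ and $P_1P_2$ (change in $x$ over change in $y$), non-collinearity says $\rho\ne\rho_1$.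

For example, let $q=3$ and $\theta^3=\theta+1$. The polynomial $t^3-t-1$ has no root in $\mathbb F_3$, so $1,\theta,\theta^2$ are independent over $\mathbb F_3$ and $P=(\theta^2,\theta)$ lies on no rational line. Here $y_i=\theta+i$, $x_i=(\theta+i)^2$ and all $u_i=1$. Section 8 will show that this $P$ is bad for no $A$.

**Step 1: singularity prescribes the 1-jet of $A$.** Suppose $P$ is bad for $A$. As polynomials, $\partial_yu=\partial_xw=-1$ and $\partial_xu=\partial_yw=0$. From (5),
$$F_x=u(A_x-y^2)+E-2xw,\qquad F_y=-(A-xy^2)+u(A_y-2xy)-wr' .$$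
Setting $F=F_x=F_y=0$ at $P$ and dividing by $u\neq0$,
$$A=xy^2+\rho E,\qquad A_x=y^2-\frac Eu+2\rho x,\qquad A_y=2xy+\frac{\rho E}u+\rho r' .\tag{6}$$
Since $A$, $E$, $F$ have coefficients in $\mathbb F_q$, Frobenius shows that (6) also holds at each $P_i$ with shifted indices.

**Step 2: for given $P$ there is at most one $A$.** Let $Q$ be the difference of two such forms. As an affine polynomial it has zero 1-jet at $P_0$, hence at $P_1$ and $P_2$. Euler's relation $2Q=xQ_x+yQ_y+zQ_z$ shows that $Q_z$ vanishes there too. So the gradient of $Q$, a linear map, vanishes at three linearly independent vectors and is $0$. As $p\ne2$, Euler's relation gives $Q=0$.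

Uniqueness alone is not enough, since there are infinitely many points $P$. But (6) at $P_0,P_1,P_2$ gives nine linear conditions on the six coefficients of $A$, so we expect three compatibility conditions that involve only $P$. The next step writes them down, one for each pair of points; the pair $(P_1,P_2)$ is the Frobenius image of $(P_0,P_1)$, so two pairs matter.

**Step 3: a symmetric expression in two points.** For a polynomial $A$ of degree at most $2$ with quadratic part $A_2$, Taylor expansion is exact: $A(Q)=A(P)+\nabla A(P)\cdot(Q-P)+A_2(Q-P)$. Hence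
$$T(P,Q):=2A(P)+\nabla A(P)\cdot(Q-P)=A(P)+A(Q)-A_2(Q-P)\tag{7}$$
is symmetric in $P,Q$. The right sides of (6) contain pieces of degree $3$, for which symmetry fails by an explicit amount. For $r=b-y^3$,
$$2r(s)+r'(s)(t-s)=2r(t)-r'(t)(t-s)-(t-s)^3 .\tag{8}$$
For $b$ the two sides agree without the cubic term, by (7) in one variable. For $y^3$ and $t=s+d$ we compute
$$2s^3+3s^2d-2(s+d)^3+3(s+d)^2d=d^3,$$
and the sign changes for $-y^3$. Likewise, for the monomial $xy^2$ and $j\in\{1,2\}$ put
$$S_{0j}=2x_0y_0^2+y_0^2(x_j-x_0)+2x_0y_0(y_j-y_0),\qquad S_{j0}=2x_jy_j^2-y_j^2(x_j-x_0)-2x_jy_j(y_j-y_0).$$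
With $\xi=x_j-x_0$ and $\eta=y_j-y_0$,
$$S_{j0}=(y_0+\eta)\big[2(x_0+\xi)y_0-\xi y_0-\xi\eta\big]=(y_0+\eta)(2x_0y_0+\xi y_0-\xi\eta)=2x_0y_0^2+\xi y_0^2+2x_0y_0\eta-\xi\eta^2,$$
so
$$S_{0j}-S_{j0}=(x_j-x_0)(y_j-y_0)^2 .\tag{9}$$
Finally put $h=y_2-y_0=u+u_1$, $g=x_2-x_0=\rho u+\rho_1u_1$,
$$\kappa_{01}=2x_0x_1+2r_1-ur_1',\quad\kappa_{02}=2x_0x_2+2r_2-hr_2',\quad a=\rho-\rho_1\neq0,\quad a_1=\rho_1-\rho_2=a^q .$$

**Step 4: the pair $(P_0,P_1)$.** The purpose is to get a relation from $T(P_0,P_1)=T(P_1,P_0)$. By (6), with $P_1-P_0=(w,u)$ and $w=\rho u$,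
$$T(P_0,P_1)=S_{01}+2\rho E_0-\tfrac{E_0}uw+2\rho x_0w+\rho E_0+\rho ur_0'=S_{01}+\rho(2E_0+2x_0w+ur_0').$$
Since $2E_0+2x_0w=2x_0x_1+2r_0$, equation (8) with $s=y_0$, $t=y_1$ gives
$$T(P_0,P_1)=S_{01}+\rho(2x_0x_1+2r_0+ur_0')=S_{01}+\rho(\kappa_{01}-u^3).$$
In the other direction,
$$T(P_1,P_0)=S_{10}+\rho_1(2E_1-2x_1w-ur_1')+e_1(w-\rho_1u)=S_{10}+\rho_1\kappa_{01}+e_1u(\rho-\rho_1),$$
because $2E_1-2x_1w=2x_0x_1+2r_1$. By (9), $S_{01}-S_{10}=wu^2=\rho u^3$. Symmetry therefore reads $(\rho-\rho_1)(\kappa_{01}-ue_1)=0$, and since $\rho\neq\rho_1$,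
$$\kappa_{01}=ue_1 .\tag{10}$$

**Step 5: the pair $(P_0,P_2)$.** Now $P_2-P_0=(g,h)$. We use
$$\rho h-g=au_1,\qquad g-\rho_2h=(\rho-\rho_2)u+a_1u_1=(a+a_1)u+a_1u_1=au+a_1h .$$
By (6), $2E_0+2x_0g=2x_0x_2+2r_0$, and (8) with $s=y_0$, $t=y_2$,
$$T(P_0,P_2)=S_{02}+\rho(2x_0x_2+2r_0+hr_0')+e_0(\rho h-g)=S_{02}+\rho(\kappa_{02}-h^3)+au_1e_0 .$$
Similarly, from $2E_2-2x_2g=2x_0x_2+2r_2$,
$$T(P_2,P_0)=S_{20}+\rho_2(2E_2-2x_2g-hr_2')+e_2(g-\rho_2h)=S_{20}+\rho_2\kappa_{02}+e_2(au+a_1h).$$
By (9), $S_{02}-S_{20}-\rho h^3=h^2(g-\rho h)=-h^2u_1a$. With $\rho-\rho_2=a+a_1$, symmetry reads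
$$a\,\big[\kappa_{02}-ue_2+u_1e_0-u_1h^2\big]+a_1\big[\kappa_{02}-he_2\big]=0 .\tag{11}$$
The form $A$ has disappeared from (10) and (11).

## 8. Two curves $H=0$ and $M=0$ through all bad points

**Step 1: clearing denominators.** The purpose is to turn (10) and (11) into polynomial equations in $x,y$. Let
$$\varepsilon=\frac{u_1}u=u^{q-1},\qquad\varepsilon'=\frac{u_2}u=u^{q^2-1},\qquad D=wu_1-w_1u,$$
all in $\mathbb F_q[x,y]$. Then $h=u(1+\varepsilon)$ and $a=D/(uu_1)$. Since $(uu_1)^{q-1}=u^{(q+1)(q-1)}=\varepsilon'$, also $a_1/a=a^{q-1}=D^{q-1}/\varepsilon'$.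

Multiply (10) by $\varepsilon$: as $\varepsilon ue_1=u_1e_1=E_1$, bad points satisfy $H=0$ with
$$H=E_1-\varepsilon\kappa_{01}=x^{2q}-2\varepsilon x^{q+1}+\big[(1-2\varepsilon)r_1+\varepsilon ur_1'\big].\tag{12}$$
Multiply (11) by $\varepsilon'^2/a$, using $ue_2=E_2/\varepsilon'$, $u_1e_0=\varepsilon E_0$ and $he_2=(1+\varepsilon)E_2/\varepsilon'$. Bad points satisfy $M=0$ with
$$M=\varepsilon'^2\kappa_{02}-\varepsilon'E_2+\varepsilon'^2\varepsilon E_0-\varepsilon'^2u_1h^2+D^{q-1}\big(\varepsilon'\kappa_{02}-(1+\varepsilon)E_2\big).\tag{13}$$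

Take the example $q=3$, $P=(\theta^2,\theta)$ from Section 7. Here $r(y)=y+1-y^3$, so $r_i=0$ (as $y_i^3=y_i+1$), $r_i'=1$, and $\varepsilon=u=1$. Thus $H(P)=(\theta+1)^4-2\theta^2(\theta+1)^2+1$. Since $(\theta+1)^4-2\theta^2(\theta+1)^2=(2\theta+1)^2-\theta^4$ and $\theta^4=\theta^2+\theta$, we get $H(P)=\theta^2+\theta+1-\theta^2-\theta+1=2\ne0$. So $P$ is bad for no $A$.

**Step 2: degrees.** We need total degrees for Bézout. We have $\deg u_i=q^{i+1}$, $\deg\varepsilon=q^2-q$, $\deg\varepsilon'=q^3-q$, $\deg h=q^2$, $\deg\kappa_{02}\le3q^2$, $\deg E_i\le3q^i$, and $\deg D^{q-1}\le(q-1)(q^2+q)=q^3-q$. In (12) the terms have degree at most $2q$, $q^2+1$ and $q^2+2q$. In (13) the first and fourth terms have degree at most $2q^3+3q^2-2q$, and so does $D^{q-1}\varepsilon'\kappa_{02}$. The other terms have degree at most $q^3+3q^2-q$, $2q^3+q^2-3q+3$ and $q^3+4q^2-2q$, none of which is larger. Hence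
$$\deg H\le q(q+2),\qquad\deg M\le2q^3+3q^2-2q=q(q+2)(2q-1).$$

## 9. $H$ and $M$ have no common factor

**Claim.** $H$ and $M$ have no common factor in $\overline{\mathbb F_q}[x,y]$.

The plan is to go to infinity on a component of $H=0$, where the three terms of (12) leave only two possible growth rates of $x$ relative to $y$. For each rate a single summand of $M$ dominates, so $M\ne0$ on the component.

**Step 1: a degree function on a component of $H$.** Let $\Gamma$ be the curve of an irreducible factor of $H$. The coefficients in (12) are polynomials in $y$, and $2q>q+1$, so $H$ is monic in $x$ and has no factor in $y$ alone. Hence $y$ is non-constant on $\Gamma$, so it has a pole: there is a valuation $v$ of the function field of $\Gamma$ with $v(y)<0$. Put $d(f)=v(f)/v(y)$, with $d(0)=-\infty$. Then $d(y)=1$, $d(fg)=d(f)+d(g)$, $d(f+g)\le\max(d(f),d(g))$ with equality if $d(f)\ne d(g)$, and $d$ is the usual degree on polynomials in $y$. In particular, if a finite sum is $0$ on $\Gamma$ and some summand is nonzero, the maximal $d$-value of the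 summands is attained at least twice.

**Step 2: the possible values of $\delta=d(x)$.** The constant term in $x$ of $H$ is $(1-2\varepsilon)r_1+u_1r_1'$. Here $-2\varepsilon r_1$ has leading term $2y^{q^2+2q}$, and $u_1r_1'$ contributes $-3y^{q^2+2q}$; all other contributions have smaller degree. So the leading term is $(2-3)y^{q^2+2q}=-y^{q^2+2q}$, also when $p=3$. In particular $x\neq0$ on $\Gamma$, since otherwise this nonzero polynomial in $y$ would vanish on $\Gamma$. So $\delta$ is finite. Since $p\ne2$, the three terms of $H$ have $d$-values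
$$2q\delta,\qquad q^2-q+(q+1)\delta,\qquad q^2+2q,$$
and the maximum occurs at least twice. If the first equals the second, then $(q-1)\delta=q(q-1)$ and $\delta=q$. If the second equals the third, then $\delta=\frac{3q}{q+1}$. If the first equals the third, then $\delta=\frac{q+2}2$. But then the second exceeds both, since $q^2-q+\frac{(q+1)(q+2)}2>q^2+2q$ is equivalent to $q^2-3q+2>0$, so the maximum occurs only once. This last case is impossible. So $\delta=q$ or $\delta=\frac{3q}{q+1}$.

**Step 3: values common to both cases.** As $q\ge3$, we have $2\delta>3$ in both cases (for the second, $6q>3q+3$), so $d(E_0)=2\delta$ and $d(E_2)=2q^2\delta$. Also $\delta>1$, so $d(w_1u)=q^2\delta+q>q\delta+q^2=d(wu_1)$, the inequality being $q(q-1)\delta>q(q-1)$. Hence $d(D)=q^2\delta+q$. The polynomial $2r_2-hr_2'$ in $y$ has leading term $(-2+3)y^{3q^2}=y^{3q^2}$, so its $d$-value is $3q^2$. It is added to $2x_0x_2$, of $d$-value $(q^2+1)\delta$, to form $\kappa_{02}$.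

**Step 4: the case $\delta=q$.** Here $d(x_0x_2)=q^3+q>3q^2$, because $q^2+1>3q$ for $q\ge3$. So $d(\kappa_{02})=q^3+q$, and
$$d(\varepsilon'\kappa_{02})=2q^3<2q^3+q^2-q=d((1+\varepsilon)E_2).$$
The last summand of $M$ therefore has
$$d=(q-1)(q^3+q)+2q^3+q^2-q=q^4+q^3+2q^2-2q .$$
The other four summands in (13) have, in order, $d$ equal to $3q^3-q$, $3q^3-q$, $2q^3+q^2-q$ and $2q^3+3q^2-2q$. Since $q\ge3$, the last summand has $d\ge4q^3+2q^2-2q$, which exceeds each of these: the differences are $q^3+2q^2-q$ (twice), $2q^3+q^2-q$ and $2q^3-q^2$. So $M\ne0$ on $\Gamma$.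

**Step 5: the case $\delta=\frac{3q}{q+1}$.** Now $d(x_0x_2)=\frac{3q(q^2+1)}{q+1}<3q^2$, because $q^2+1<q^2+q$. So $d(\kappa_{02})=3q^2$. Also
$$d((1+\varepsilon)E_2)=q^2-q+\tfrac{6q^3}{q+1}<q^3+3q^2-q=d(\varepsilon'\kappa_{02}),$$
because this is $6q<(q+1)(q+2)$, that is, $q^2-3q+2>0$. The last summand of $M$ has
$$d=(q-1)\Big(\tfrac{3q^3}{q+1}+q\Big)+q^3+3q^2-q=\tfrac{3q^3(q-1)}{q+1}+q^3+4q^2-2q\ \ge\ \tfrac52q^3+4q^2-2q,$$
using $\frac{q-1}{q+1}\ge\frac12$. The other summands have the following $d$-values:

* $2q^3+3q^2-2q$ for $\varepsilon'^2\kappa_{02}$ and for $\varepsilon'^2u_1h^2$;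
* $q^3-q+\frac{6q^3}{q+1}\le\frac52q^3-q$ for $\varepsilon'E_2$, as $q+1\ge4$;
* $2q^3+q^2-3q+\frac{6q}{q+1}<2q^3+q^2-3q+6$ for $\varepsilon'^2\varepsilon E_0$.

All are strictly smaller than $\frac52q^3+4q^2-2q$. So $M\ne0$ on $\Gamma$.

Hence no irreducible factor of $H$ divides $M$. $\square$

**Step 6: the bound for $\mathcal B$.** By Bézout, $H=M=0$ has at most $q^2(q+2)^2(2q-1)$ points in $\mathbb A^2(\overline{\mathbb F_q})$, and every bad point, for every $A$, is among them. If $P$ is bad for $A$, its whole $\sigma$-orbit is bad for the same $A$. The orbit has size at least $3$: a rational point lies on rational lines, and a point of degree $2$ lies on the line through $P$ and $\sigma P$, which is $\sigma$-stable and so rational. By Step 2 of Section 7, a point is bad for at most one $A$, so orbits belonging to different $A$ are disjoint. Therefore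
$$|\mathcal B|\le\tfrac13q^2(q+2)^2(2q-1).$$

## 10. The counts for $q\ge5$ and for $q=3$

**Proof of (b).** Let $q\ge5$ be odd. By Sections 5, 6 and 9, the number of $A$ giving a smooth curve is at least
$$|\mathcal G|-|\mathcal I|-|\mathcal B|\ge\tfrac13q^4(q^2-1)-\tfrac12q^3(q-1)^2-\tfrac13q^2(q+2)^2(2q-1).$$
Taking out $\frac{q^2}6$, the bracket is
$$2q^4-2q^2-(3q^3-6q^2+3q)-(4q^3+14q^2+8q-8)=2q^4-7q^3-10q^2-11q+8 .$$
For $q\ge5$ we have $2q^4-7q^3=q^3(2q-7)\ge3q^3\ge15q^2$. So the bracket is at least $5q^2-11q+8$, which is positive since its discriminant $121-160$ is negative. $\square$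

For $q=3$ the choice $b=0$ would not do with these bounds: they would give $216-54-375<0$. The choice $b=y+1$ has $N=0$, so no form is lost at rational points.

**Proof of (c).** For $q=3$ the number is at least $729-243-\frac{9\cdot25\cdot5}3=729-243-375=111>0$. $\square$

Together with (a), a smooth plane-filling curve of degree $q+3$ exists over $\mathbb F_q$ for every prime power $q$.

## 11. The proportion of smooth curves for large odd $q$

**Aim.** To prove (d), we run Bonferroni to orders $4$ and $5$, which needs independence of conditions at up to five points. Let $b=0$ and $q\ge5$ odd, so $N=q$.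

**Step 1: no four rational affine points of $E=0$ are collinear.** Lines $x=ly+m$ contain at most three of them by Section 6, and lines $y=c$ at most two, since $x^2=c^3$ has at most two solutions.

**Step 2: any $j\le5$ of these points impose independent conditions on polynomials of degree at most $2$.** Since $N\ge5$, we may enlarge the set and take $j=5$. For each point $s$ among the five we look for a product of two rational lines through the other four points $t_1,t_2,t_3,t_4$ that misses $s$. The four points can be split into two pairs in three ways. If all three products failed, $s$ would lie on one line from each of the three pairings. Choosing one edge from each perfect matching on four vertices gives either three edges at a common vertex or a triangle. After renumbering, the lines are $\overline{t_1t_2},\overline{t_1t_3},\overline{t_1t_4}$ or $\overline{t_1t_2},\overline{t_2t_3},\overline{t_1t_3}$. In either case the first two lines share $s$ and one of the $t_i$, which are distinct points. So they coincide, and $s,t_1,t_2,t_3$ are collinear.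 This contradicts Step 1.

**Step 3: the limits.** By Step 2, exactly $q^{6-j}$ forms satisfy $A=xy^2$ at $j\le5$ given points of $E=0$. Bonferroni gives
$$\sum_{j=0}^5(-1)^j\binom qjq^{-j}\ \le\ \frac{|\mathcal G|}{q^6}\ \le\ \sum_{j=0}^4(-1)^j\binom qjq^{-j}.$$
As $q\to\infty$, $\binom qjq^{-j}\to\frac1{j!}$. The left side tends to $1-1+\frac12-\frac16+\frac1{24}-\frac1{120}=\frac{11}{30}$ and the right side to $\frac12-\frac16+\frac1{24}=\frac38$.

By Section 5, smoothness forces $A\in\mathcal G$, so the proportion of smooth curves is at most $|\mathcal G|/q^6$. It is at least $(|\mathcal G|-|\mathcal I|-|\mathcal B|)/q^6$, and $|\mathcal I|+|\mathcal B|=O(q^5)$ by Sections 6 and 9. Hence the $\liminf$ is at least $\frac{11}{30}$ and the $\limsup$ is at most $\frac38$. This proves (d). $\square$
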